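\title{A group with unique products that is not diffuse}

\begin{abstract}
We construct a finitely presented group that has the unique product property and is not diffuse in the sense of Bowditch. The group is an amalgam of twelve free groups of rank five along a free group of rank six, and it contains a finite subset with no extremal element at all. Unique products are proved in three steps: a criterion for groups acting on trees, a localization argument in the Cayley tree of a free group, and a finite check on a graph with eleven vertices. Every homomorphism from the group to a diffuse group is trivial, and every group with unique products embeds in a group with unique products that is not diffuse.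
\end{abstract}

\section{Introduction}\label{sec:intro}

A group $G$ has \emph{unique products}, or is \emph{UP}, if for all nonempty finite subsets $A,B\subseteq G$ some element of $AB$ can be written in exactly one way as $\alpha\beta$ with $\alpha\in A$ and $\beta\in B$. We call such an element \emph{uniquely represented} in $AB$. Following Bowditch, an element $\alpha$ of a finite subset $A\subseteq G$ is \emph{extremal} if for every $g\in G\setminus\{1\}$ we have $g\alpha\notin A$ or $g^{-1}\alpha\notin A$, and $G$ is \emph{diffuse} if every finite subset $A$ with $|A|\ge 2$ has at least two extremal elements.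

Both conditions say that finite subsets of $G$ have corners. For $g\neq 1$ call $\alpha$ a \emph{midpoint} of $\beta=g\alpha$ and $\gamma=g^{-1}\alpha$; equivalently, $\beta\ne\alpha$ and
\begin{equation}\label{eq:midpoint}
\gamma=\alpha\beta^{-1}\alpha .
\end{equation}
An element of $A$ is extremal when it is not a midpoint of two elements of $A$. In $\mathbb Z^n$ this is the usual midpoint, and every vertex of the convex hull of $A$ is extremal. At the other extreme, if $G$ contains a nontrivial finite cyclic subgroup $A$, then $A$ has no extremal element and no element of $AA$ is uniquely represented; so diffuse groups and UP groups are torsion-free. The implications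
\[
\text{left-orderable}\ \Longrightarrow\ \text{diffuse}\ \Longrightarrow\ \text{UP}
\]
are known, and each has a one-line proof. If $<$ is a left-invariant order, then $g\alpha<\alpha$ gives $\alpha<g^{-1}\alpha$, so the largest and the smallest element of $A$ are extremal. If $\alpha\beta=\alpha'\beta'$ in $AB$, then $g=\alpha'\alpha^{-1}$ satisfies $g\,\alpha\beta=\alpha'\beta\in AB$ and $g^{-1}\alpha'\beta'=\alpha\beta'\in AB$; hence
\begin{equation}\label{eq:extremal-unique}
\text{every extremal element of $AB$ is uniquely represented in $AB$.}
\end{equation}
The first implication cannot be reversed: there are diffuse groups that are not left-orderable (Dunfield). The source of the corresponding question for the second implication is Gardam's paper~\cite{Gardam}: \emph{is there a group that is not diffuse but has unique products?}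

A count of relations suggests the answer. A finite set $M$ without extremal elements needs one relation \eqref{eq:midpoint} for each of its elements, and each such relation produces a single coincidence $\beta\alpha^{-1}=\alpha\gamma^{-1}$ in $MM^{-1}$. A failure of unique products for $A,B$ needs much more: each of the $|A|\,|B|$ pairs $(\alpha,\beta)$ must take part in a coincidence. One therefore guesses that a group defined by a set of midpoint relations with little overlap has unique products. The guess is correct.

\begin{theorem}\label{thm:main}
There is a finitely presented group $G$, given explicitly by the presentation \eqref{eq:presentation} with $66$ generators and $72$ relators, that has unique products and contains a finite subset $M$ with $|M|\ge2$ and no extremal element. In particular $G$ is not diffuse.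
\end{theorem}

\begin{theorem}\label{thm:supplement}
Let $G$ be the group of Theorem~\ref{thm:main}.
\begin{enumerate}
\item Every homomorphism from $G$ to a diffuse group is trivial. In particular $G$ has no nontrivial left-orderable quotient, and its abelianization is finite.
\item Every UP group $K$ embeds in a UP group that is not diffuse, namely $K\times G$.
\end{enumerate}
\end{theorem}

The set $M$ is built into the presentation, so all the work lies in the unique product property, which is a statement about all pairs of finite subsets of $G$. By Theorem~\ref{thm:supplement}(1), no diffuse quotient of $G$ is available to help. Instead, $G$ is constructed in Section~\ref{sec:group} as an amalgam of copies of a free group $F$ along a subgroup $W$, and the problem is made smaller three times. Section~\ref{sec:trees} reduces unique products in a group acting on a tree to a relative property of the pairs (vertex stabilizer, edge stabilizer), here of $(F,W)$. Sections~\ref{sec:pairs} and~\ref{sec:local} show that a counterexample to the relative property can be translated into a $W$-invariant subtree of the Cayley tree of $F$, and so projects to a finite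 graph $\Gamma$ that describes $W$. Section~\ref{sec:check} rules out the projected configuration. The two theorems are assembled in Section~\ref{sec:proofs}.

We use the following standard facts: free groups are left-orderable, hence UP; subgroups of UP groups are UP; an amalgam acts on its Bass--Serre tree (recalled in Section~\ref{sec:group}); a nontrivial element of a free group has an axis in the Cayley tree (recalled in Section~\ref{sec:local}).

\section{The group and a set of midpoints}\label{sec:group}

\subsection*{Six midpoint relations}

Let us try to build a set $M$ in which every element is a midpoint. Start with $1$ and a set $S=S^{-1}$ of nontrivial elements, so that $1$ is a midpoint of $s$ and $s^{-1}$. To make $s\in S$ a midpoint, add new elements $as$ and $a^{-1}s$. These must be midpoints in turn, and the process has to close up. It does if we take a cyclic sequence $x_1,\dots,x_n$ that contains $a$ and $a^{-1}$, put all $x_ks$ in $M$, and make $x_ks$ a midpoint of the next element $x_{k+1}s$ and of an old element $\tau_k\in\{1\}\cup S$. By \eqref{eq:midpoint}, this is the relation $x_kx_{k+1}^{-1}x_k=\tau_ks^{-1}$. We want to impose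 these relations by amalgamation, so the words $x_kx_{k+1}^{-1}x_k$ should freely generate a well-behaved subgroup. The shortest sequence $(a,a^{-1})$ gives the words $a^3$ and $a^{-3}$, which do not. We separate $a$ from $a^{-1}$ by two new generators on each side; Remark~\ref{rem:four} shows where the proof uses this room.

Let $F$ be the free group on $a,b,c,d,e$. A \emph{letter} is a generator or the inverse of one, and we write $\bar v=v^{-1}$ for a letter $v$. Put
\[
(x_1,\dots,x_6)=(a,b,c,\bar a,d,e),\qquad \omega_k=x_k\bar x_{k+1}x_k\quad(k \bmod 6),
\]
that is,
\[
\omega_1=a\bar ba,\quad \omega_2=b\bar cb,\quad \omega_3=cac,\quad \omega_4=\bar a\bar d\bar a,\quad \omega_5=d\bar ed,\quad \omega_6=e\bar ae,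
\]
and let $W=\langle\omega_1,\dots,\omega_6\rangle\le F$.

\subsection*{The graph of $W$}

Subgroups of free groups are best described by graphs. Let $\Gamma$ be a graph whose edges are oriented and labeled by basis elements of a free group. An edge labeled $m$ from $i$ to $j$ can be traversed in two ways: forward, from $i$ to $j$, \emph{reading} the letter $m$, and backward, from $j$ to $i$, reading $\bar m$. Each traversal is a \emph{step}, and a path reads the word formed by the letters of its steps. The graph is \emph{folded} if for each vertex $i$ and each letter $v$ at most one step from $i$ reads $v$; equivalently, at each vertex there is at most one incoming and at most one outgoing edge of each label.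

\begin{lemma}\label{lem:folded}
Let $\Gamma$ be a folded graph with base vertex $*$, labeled by a basis of a free group $F$.
\begin{enumerate}
\item A path in $\Gamma$ is determined by its starting point and the word it reads.
\item If a word is read by a path from $i$ to $j$, then so is its reduced form.
\item Reading defines an injective homomorphism $\pi_1(\Gamma,*)\to F$. Its image consists of the elements whose reduced word is read by a closed path at $*$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (1) is the definition, applied step by step. If a step reading $v$ is followed by a step reading $\bar v$, then the second step is the reverse of the first, because the reverse also starts there and reads $\bar v$. Deleting such pairs of steps proves (2). The same observation shows that a path without backtracking reads a reduced word. A nontrivial element of $\pi_1(\Gamma,*)$ is represented by a nonempty closed path without backtracking, so its image is nontrivial. The description of the image follows from (2).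
\end{proof}

From now on, except in Section~\ref{sec:pairs}, $\Gamma$ is the graph of Figure~\ref{fig:gamma}. Its vertices are a base vertex $*$ and ten vertices named by the ten letters of $F$. For each generator $m$ there are edges $*\to m$ and $\bar m\to *$ labeled $m$, so the step from $*$ to the vertex $v$ reads the letter $v$. For each $k$ there is one more edge, which joins $\bar x_k$ and $x_k$ and reads $x_{k+1}$ when traversed from $\bar x_k$ to $x_k$. The sixteen edges are:
\begin{equation}\label{eq:edges}
\begin{array}{c|llll}
\text{label } a & *\to a & \bar a\to * & c\to\bar c & \bar e\to e\\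
\text{label } b & *\to b & \bar b\to * & \bar a\to a &\\
\text{label } c & *\to c & \bar c\to * & \bar b\to b &\\
\text{label } d & *\to d & \bar d\to * & a\to\bar a &\\
\text{label } e & *\to e & \bar e\to * & \bar d\to d &
\end{array}
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[vx/.style={circle,draw,inner sep=1pt,minimum size=16pt,font=\small},
  lb/.style={font=\scriptsize,fill=white,inner sep=1.5pt}]
\node[vx] (o) at (0,0) {$*$};
\foreach \g/\ang in {a/90,b/18,c/-54,d/-126,e/162}{
  \node[vx] (p\g) at ({\ang+19}:2.6) {$\g$};
  \node[vx] (n\g) at ({\ang-19}:2.6) {$\bar{\g}$};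
  \draw[->] (o) -- node[lb] {$\g$} (p\g);
  \draw[->] (n\g) -- node[lb] {$\g$} (o);}
\draw[->] (na) to[bend right=30] node[lb] {$b$} (pa);
\draw[->] (pa) to[bend right=30] node[lb] {$d$} (na);
\draw[->] (nb) -- node[lb] {$c$} (pb);
\draw[->] (pc) -- node[lb] {$a$} (nc);
\draw[->] (nd) -- node[lb] {$e$} (pd);
\draw[->] (ne) -- node[lb] {$a$} (pe);
\end{tikzpicture}
\caption{The folded graph $\Gamma$. The closed paths at $*$ read exactly the elements of $W$. Each vertex other than $*$ is named by the letter read by the step from $*$ to it. The six triangles through $*$ read $\omega_1^{\pm1},\dots,\omega_6^{\pm1}$; those of $\omega_1=a\bar ba$ and $\omega_4=\bar a\bar d\bar a$ share two edges.}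
\label{fig:gamma}
\end{figure}

\begin{lemma}\label{lem:basis}
The graph $\Gamma$ is folded, the image of $\pi_1(\Gamma,*)$ in $F$ is $W$, and $W$ is free with basis $\omega_1,\dots,\omega_6$.
\end{lemma}

\begin{proof}
In each row of \eqref{eq:edges} the initial vertices are distinct and the terminal vertices are distinct, so $\Gamma$ is folded. The ten edges at $*$ form a spanning tree. The six remaining edges therefore give a basis of $\pi_1(\Gamma,*)$, namely the triangles $*,x_k,\bar x_k,*$ through the $k$-th remaining edge. The three steps of this triangle read $x_k$, $\bar x_{k+1}$ and $x_k$, so it reads $\omega_k$. Lemma~\ref{lem:folded}(3) finishes the proof.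
\end{proof}

\subsection*{The amalgam}

Let $E$ be a group with injective homomorphisms $\iota_s\colon E\to H_s$, $s\in S$. The \emph{amalgam} $G=\ast_E(H_s)_{s\in S}$ is the quotient of the free product of $E$ and all $H_s$ by the relations $u=\iota_s(u)$ for $u\in E$, $s\in S$. It is the fundamental group of a star of groups with center $E$, outer vertex groups $H_s$ and edge groups $E$. Bass--Serre theory gives the following. The groups $E$ and $H_s$ embed in $G$. The graph $\mathcal T$ whose vertices are the cosets $gE$ and $gH_s$, with one edge from $gE$ to $gH_s$ for each coset $gE$ and each $s$, is a tree. The group $G$ acts on it by left multiplication; the stabilizer of $gH_s$ is $gH_sg^{-1}$, and the stabilizers of $gE$ and of the edges at $gE$ are $gEg^{-1}$.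

The relations $\omega_k=\tau_ks^{-1}$ define an amalgam as soon as the six elements $\tau_ks^{-1}$ form a basis of a group $E$ that is the same for all $s$. This fixes the rank of $E$. Let $E$ be free on $z_1,\dots,z_6$ and $S=\{z_1^{\pm1},\dots,z_6^{\pm1}\}$. For $s=z_i^{\varepsilon}\in S$, $\varepsilon=\pm1$, enumerate
\[
\{1\}\cup\{z_j: j\ne i\}=\{\tau_{s,1},\dots,\tau_{s,6}\}.
\]
The six elements $\tau_{s,k}s^{-1}$ form a basis of $E$. Indeed, they are the images of $z_1,\dots,z_6$ under the endomorphism $z_i\mapsto z_i^{-\varepsilon}$, $z_j\mapsto z_jz_i^{-\varepsilon}$ $(j\neq i)$, which has the inverse $z_i\mapsto z_i^{-\varepsilon}$, $z_j\mapsto z_jz_i^{-1}$. For each $s\in S$ let $F_s$ be a copy of $F$, with generators $a_s,\dots,e_s$, elements $x_{s,k}$, $\omega_{s,k}$ and subgroup $W_s$. By Lemma~\ref{lem:basis}, the assignment $\tau_{s,k}s^{-1}\mapsto\omega_{s,k}$ defines an isomorphism $E\to W_s$. Let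
\[
G=\ast_E\,(F_s)_{s\in S}
\]
be the amalgam of the twelve groups $F_s$ along these embeddings. It suffices to impose the identifications on a basis of $E$, so
\begin{equation}\label{eq:presentation}
G=\bigl\langle\, z_i,\ a_s,b_s,c_s,d_s,e_s \ \bigm|\ x_{s,k}\,x_{s,k+1}^{-1}\,x_{s,k}\,s=\tau_{s,k}\,\bigr\rangle
\end{equation}
with $1\le i\le 6$, $s\in S$, $1\le k\le 6$ and $(x_{s,1},\dots,x_{s,6})=(a_s,b_s,c_s,a_s^{-1},d_s,e_s)$. There are $6+12\cdot5=66$ generators and $12\cdot 6=72$ relators.

\begin{proposition}\label{prop:M}
The set $M=\{1\}\cup S\cup\{x_{s,k}s: s\in S,\ 1\le k\le6\}\subset G$ has at least two elements and no extremal element.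
\end{proposition}

\begin{proof}
Since $E$ and $F_s$ embed in $G$, we have $z_i\ne1$, $x_{s,1}\neq1$ and $x_{s,k+1}x_{s,k}^{-1}\ne1$ in $G$. In particular $|M|\ge2$. For each $\alpha\in M$ the following table gives $g\ne1$ with $g\alpha,g^{-1}\alpha\in M$:
\begin{equation}\label{eq:moves}
\begin{array}{c|c|c|c}
\alpha & g & g\alpha & g^{-1}\alpha\\ \hline
1 & z_i\ \ (\text{any } i) & z_i & z_i^{-1}\\
s & x_{s,1} & x_{s,1}s & x_{s,1}^{-1}s=x_{s,4}s\\
x_{s,k}s & x_{s,k+1}x_{s,k}^{-1} & x_{s,k+1}s & x_{s,k}x_{s,k+1}^{-1}x_{s,k}s=\tau_{s,k}
\end{array}
\end{equation}
The last entry is the defining relation, and $\tau_{s,k}\in\{1\}\cup S$.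
\end{proof}

\section{Unique products in groups acting on trees}\label{sec:trees}

\subsection*{UP-pairs}

Consider products $(g u)(v g')$ in the amalgam, where $u,v$ range over finite subsets of $F_s$ and $g,g'$ are fixed elements of another factor $F_{s'}$ outside $E$. If $uv\in E$, the product collapses into $F_{s'}$, where it may coincide with products of quite different origin. If $uv\notin E$, nothing collapses. So unique products in the factors are not what one should ask for; one should ask for a unique product \emph{outside} $E$.

\begin{definition}\label{def:pair}
Let $E\le H$ be groups. The pair $(H,E)$ is a \emph{UP-pair} if for all nonempty finite $A,B\subseteq H$ with $AB\not\subseteq E$, some element of $AB\setminus E$ is uniquely represented in $AB$.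
\end{definition}

\begin{example}\label{ex:pairs}
The pair $(E,E)$ is a UP-pair, vacuously. If $H$ is diffuse, then $(H,\{1\})$ is a UP-pair: if $|AB|\ge 2$, then $AB$ has two extremal elements, both are uniquely represented by \eqref{eq:extremal-unique}, and one of them is not $1$. For $n\ge2$ the pair $(\mathbb Z,n\mathbb Z)$ is not a UP-pair: for $A=B=\{0,1,\dots,n\}$ the only uniquely represented sums are $0$ and $2n$.
\end{example}

\subsection*{Trees and directions}

A simplicial tree is regarded as a metric space $(\mathcal T,\rho)$ with edges of length $1$; a \emph{point} may be a vertex or an interior point of an edge, and $[p,q]$ is the geodesic between two points. A \emph{direction} at a point $t$ is a germ of nondegenerate geodesics starting at $t$, and $p\neq t$ \emph{lies in the direction} of $[t,p]$. The directions at a vertex correspond to the edges there; an interior point of an edge has two directions. An automorphism $g$ maps a direction $\xi$ at $t$ to a direction $g\xi$ at $gt$. We use three elementary facts.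
\begin{itemize}
\item[(T1)] Points $p,q\neq t$ lie in different directions from $t$ if and only if $t\in[p,q]$.
\item[(T2)] The geodesics $[t,p]$ and $[t,q]$ share an initial segment of length exactly $\frac12\bigl(\rho(t,p)+\rho(t,q)-\rho(p,q)\bigr)$.
\item[(T3)] A concatenation of nondegenerate geodesic segments is a geodesic if at each junction the direction back along the incoming segment differs from the direction of the outgoing segment.
\end{itemize}
A group $G$ acts \emph{without inversions} if an element that maps an edge to itself fixes both endpoints. Then the stabilizer of an interior point of an edge $\delta$ is $G_\delta$; it fixes $\delta$ pointwise and is contained in a vertex stabilizer.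

For a nonempty finite set $X$ of points let $r_X=\frac12\operatorname{diam}X$, choose $x_1,x_2\in X$ with $\rho(x_1,x_2)=2r_X$, and let the \emph{center} $c_X$ be the midpoint of $[x_1,x_2]$.

\begin{lemma}\label{lem:center}
We have $\rho(x,c_X)\le r_X$ for all $x\in X$, and $\max_{x\in X}\rho(t,x)=\rho(t,c_X)+r_X$ for every point $t$.
\end{lemma}

\begin{proof}
If $r_X=0$, then $X=\{c_X\}$. Let $r_X>0$; then $x_1,x_2$ lie in different directions from $c_X$. Given $t\neq c_X$, some $x_i$ does not lie in the direction of $t$, so $\rho(t,x_i)=\rho(t,c_X)+r_X$ by (T1); this equation also holds for $t=c_X$. For $t=x\in X$ the left side is at most $2r_X$, which gives the first claim. The first claim and the triangle inequality give $\rho(t,x)\le\rho(t,c_X)+r_X$ for all $x\in X$, with equality for $x_i$.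
\end{proof}

\subsection*{The criterion}

\begin{theorem}\label{thm:tree}
Let $G$ act without inversions on a simplicial tree $\mathcal T$. Suppose that all vertex stabilizers are UP and that $(G_v,G_\delta)$ is a UP-pair for every edge $\delta$ and endpoint $v$ of $\delta$. Then $G$ is UP.
\end{theorem}

The idea is to look only at the products $\alpha\beta$ that move a base vertex as far as possible. All geodesics that realize the maximum pass through two fixed centers, so two representations of such a product differ by an element that fixes the centers. This moves the problem into a point stabilizer, and the UP-pair hypothesis supplies there a unique product that still realizes the maximum.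

\begin{proof}
Let $A,B\subseteq G$ be finite and nonempty, let $o$ be a vertex, and put $X=A^{-1}o$, $Y=Bo$. Applying Lemma~\ref{lem:center} first to $X$ and then to $Y$ gives
\[
D:=\max_{x\in X,\,y\in Y}\rho(x,y)=\max_{y\in Y}\rho(y,c_X)+r_X=r_X+\rho(c_X,c_Y)+r_Y .
\]
Since $\rho(x,y)\le\rho(x,c_X)+\rho(c_X,c_Y)+\rho(c_Y,y)\le D$, we have $\rho(x,y)=D$ if and only if $\rho(x,c_X)=r_X$, $\rho(y,c_Y)=r_Y$, and $x,c_X,c_Y,y$ lie in this order on $[x,y]$.

Call $(\alpha,\beta)\in A\times B$ \emph{maximal} if $\rho(\alpha^{-1}o,\beta o)=D$. This distance equals $\rho(o,\alpha\beta o)$, so maximality depends only on the product. Suppose that $(\alpha,\beta)$ is maximal and $\alpha\beta=\alpha'\beta'$. Then $(\alpha',\beta')$ is maximal, and $g=\alpha'^{-1}\alpha=\beta'\beta^{-1}$ maps $\alpha^{-1}o$ to $\alpha'^{-1}o$ and $\beta o$ to $\beta'o$. On both geodesics $[\alpha^{-1}o,\beta o]$ and $[\alpha'^{-1}o,\beta'o]$, the center $c_X$ is the point at distance $r_X$ from the start and $c_Y$ is the point at distance $r_Y$ from the end. Hence $g$ lies in $C=G_{c_X}\cap G_{c_Y}$. The group $C$ is contained in a vertex stabilizer, so it is UP.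

Fix a maximal pair $(\alpha_0,\beta_0)$, and put $x_0=\alpha_0^{-1}o$, $y_0=\beta_0o$,
\[
A'=\alpha_0^{-1}A\cap C,\qquad B'=B\beta_0^{-1}\cap C .
\]
Both sets contain $1$. Call $(u,v)\in A'\times B'$ \emph{good} if $(\alpha_0u,v\beta_0)$ is maximal, that is, if $\rho(u^{-1}x_0,vy_0)=D$. The pair $(1,1)$ is good. We claim:
\begin{itemize}
\item[$(\ast)$] if $(u,v)$ is good and $uv$ is uniquely represented in $A'B'$, then $\alpha_0uv\beta_0$ is uniquely represented in $AB$.
\end{itemize}
Indeed, let $\alpha_0uv\beta_0=\alpha'\beta'$. By the previous paragraph $\alpha'=\alpha_0ug^{-1}$ and $\beta'=gv\beta_0$ with $g\in C$. Then $ug^{-1}\in A'$, $gv\in B'$ and $(ug^{-1})(gv)=uv$, so $g=1$.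

If all pairs in $A'\times B'$ are good, then $(\ast)$ and the fact that $C$ is UP finish the proof. We determine when this can fail. Elements of $C$ fix $[c_X,c_Y]$ pointwise, and $\rho(u^{-1}x_0,c_X)=r_X$, $\rho(vy_0,c_Y)=r_Y$ for $u,v\in C$.

If $c_X\neq c_Y$, then $u^{-1}$ maps the geodesic $[x_0,c_Y]\ni c_X$ to $[u^{-1}x_0,c_Y]\ni c_X$, and $v$ maps $[c_X,y_0]\ni c_Y$ to $[c_X,vy_0]\ni c_Y$. By (T3), the segments $[u^{-1}x_0,c_X]$, $[c_X,c_Y]$, $[c_Y,vy_0]$, with degenerate ones omitted, form a geodesic of length $D$. So all pairs are good.

Let $c_X=c_Y=c$, so $C=G_c$ and $D=r_X+r_Y$. If $r_X=0$, then $u^{-1}x_0=c$ and $\rho(c,vy_0)=r_Y=D$; if $r_Y=0$, then $vy_0=c$ and $\rho(u^{-1}x_0,c)=D$. In both cases all pairs are good. Let $r_X,r_Y>0$, and let $\xi,\xi'$ be the directions of $x_0,y_0$ from $c$. By (T1), $(u,v)$ is good if and only if $u^{-1}\xi\ne v\xi'$, that is, $uv\,\xi'\neq\xi$; in particular $\xi\neq\xi'$. If $\xi\notin C\xi'$, all pairs are good. This covers the case that $c$ is an interior point of an edge, since then $C$ fixes both directions at $c$.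

There remains the case that $c$ is a vertex and $\xi=k\xi'$ with $k\in C$. Let $\delta$ be the edge at $c$ in direction $\xi'$. The stabilizer of $\xi'$ in $G_c$ is $G_\delta$, so $(u,v)$ is good if and only if $(k^{-1}u)v\notin G_\delta$. As $(1,1)$ is good, $(k^{-1}A')B'\not\subseteq G_\delta$. Since $(G_c,G_\delta)$ is a UP-pair, some $(k^{-1}u)v\notin G_\delta$ is uniquely represented in $(k^{-1}A')B'$. Then $(u,v)$ is good and $uv$ is uniquely represented in $A'B'$, and $(\ast)$ applies.
\end{proof}

\section{UP-pairs in free groups and the pair graph}\label{sec:pairs}

In this section $F$ is a free group with a finite basis, $\Gamma$ is any finite connected folded graph labeled by the basis, $*$ is a base vertex, and $W\le F$ is the image of $\pi_1(\Gamma,*)$. We give a finite condition on $\Gamma$ that makes $(F,W)$ a UP-pair.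

It is convenient to write $B=R^{-1}$. For $\alpha,\alpha',\beta,\beta'\in F$ we have $\alpha'\beta'^{-1}=\alpha\beta^{-1}$ if and only if $\alpha^{-1}\alpha'=\beta^{-1}\beta'$. So two representations of an element of $AR^{-1}$ differ by a simultaneous right multiplication, and no element of $AR^{-1}\setminus W$ is uniquely represented if and only if
\begin{itemize}
\item[(H)] for each $(\alpha,\beta)\in A\times R$ with $\alpha\beta^{-1}\notin W$ there is $g\neq1$ with $\alpha g\in A$ and $\beta g\in R$.
\end{itemize}
Condition (H) is symmetric in $A$ and $R$. It is preserved when $A,R$ are replaced by $Ay,Ry$, with $y^{-1}gy$ in place of $g$.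

Right multiplication is visible in the Cayley tree $T$ of $F$, which has vertex set $F$ and an edge from $f$ to $fm$ for each basis element $m$: the geodesic from $\alpha$ to $\alpha g$ reads the reduced word of $g$, whatever $\alpha$ is. The condition $\alpha\beta^{-1}\notin W$ says that $W\alpha\neq W\beta$. The graph $\Gamma$ sees both pieces of information, but only on a subtree of $T$.

\begin{lemma}\label{lem:subtree}
Let $T_W\subseteq T$ be the union of the geodesics $[1,f]$ over all $f\in F$ whose reduced word is read by a path in $\Gamma$ from $*$, and let $\varphi(f)$ be the endpoint of this path. Then $T_W$ is a $W$-invariant subtree whose vertices are exactly these $f$, and: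
\begin{enumerate}
\item if $f,fv\in T_W$ for a letter $v$, then some step of $\Gamma$ from $\varphi(f)$ to $\varphi(fv)$ reads $v$;
\item for vertices $f,f'$ of $T_W$ we have $\varphi(f)=\varphi(f')$ if and only if $Wf=Wf'$.
\end{enumerate}
\end{lemma}

\begin{proof}
The vertices of $[1,f]$ are the prefixes of the reduced word of $f$, and these are read from $*$ as well; this describes the vertices of $T_W$. In (1), the reduced word of one of $f$, $fv$ is obtained from that of the other by appending a letter, and the required step is the last step of the longer path or its reverse. Let $w\in W$ and let $f$ be a vertex of $T_W$. The closed path that reads $w$ followed by the path that reads $f$ goes from $*$ to $\varphi(f)$, so $wf\in T_W$ and $\varphi(wf)=\varphi(f)$ by Lemma~\ref{lem:folded}(2). This gives invariance and one implication of (2). Conversely, if $\varphi(f)=\varphi(f')$, then the path of $f$ followed by the reverse of the path of $f'$ is closed, so $ff'^{-1}\in W$.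
\end{proof}

If $\alpha,\beta,\alpha g,\beta g$ all lie in $T_W$ and $W\alpha\neq W\beta$, then $g$ is read in $\Gamma$ by two paths that are never at the same vertex at the same time. The next object records such pairs of paths.

\begin{definition}\label{def:Pi}
The \emph{pair graph} $\Pi$ of $\Gamma$ has as vertices the ordered pairs $(i,j)$ of distinct vertices of $\Gamma$, and it has an edge labeled $m$ from $(i,j)$ to $(i',j')$ for each ordered pair of distinct edges $i\to i'$, $j\to j'$ of $\Gamma$ with the same label $m$. Given sets $I,J$ of vertices of $\Gamma$, a \emph{partner} of $(i,j)\in I\times J$, $i\ne j$, is an element of $I\times J$ other than $(i,j)$ in the same component of $\Pi$.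
\end{definition}

Since $\Gamma$ is folded, distinct edges with the same label have distinct initial vertices and distinct terminal vertices, so the definition makes sense. A step in $\Pi$ reading a letter $v$ is an ordered pair of distinct steps in $\Gamma$ reading $v$. Transposition $(i,j)\mapsto(j,i)$ is an automorphism of $\Pi$.

\begin{proposition}\label{prop:criterion}
Suppose that
\begin{itemize}
\item[(P1)] every component of $\Pi$ is a tree, and
\item[(P2)] for all sets $I,J$ of vertices of $\Gamma$ with $|I|,|J|\ge2$, some $(i,j)\in I\times J$ with $i\neq j$ has no partner.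
\end{itemize}
Then $(F,W)$ is a UP-pair.
\end{proposition}

\begin{example}[one relation]\label{ex:triangle}
Let $F$ be free on $a,b$ and $W=\langle a\bar ba\rangle$. Here $\Gamma$ is one triangle of Figure~\ref{fig:gamma}, with edges $*\to a$ and $\bar a\to *$ labeled $a$ and $\bar a\to a$ labeled $b$. Only the first two edges share a label, so $\Pi$ consists of two edges and two isolated vertices:
\[
(*,\bar a)\to(a,*),\qquad (\bar a,*)\to(*,a),\qquad (a,\bar a),\qquad(\bar a,a).
\]
Thus (P1) holds. For (P2), a pair and its partner are the two ends of an edge. If $(*,\bar a)$ and $(a,*)$ lie in $I\times J$, then so does $(a,\bar a)$, which is isolated; the other edge forces $(\bar a,a)$. In terms of products, let $A,R\subset T_W$. A coincidence outside $W$ has the form $\alpha\beta^{-1}=(\alpha a)(\beta a)^{-1}$ with $(\varphi(\alpha),\varphi(\beta))$ equal to $(*,\bar a)$ or $(\bar a,*)$. In the first case the crossed product $(\alpha a)\beta^{-1}$ projects to the isolated vertex $(a,\bar a)$, so it lies outside $W$ and has no second representation; in the second case $\alpha(\beta a)^{-1}$ does the same. The smallest instance is $A=\{1,a\}$, $R=\{\bar a,1\}$: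 the element $a$ is represented twice, and the crossed product is $a^2\notin W$. Section~\ref{sec:check} carries out this argument for six triangles.

For $W=\langle a^2\rangle$ in $F=\langle a\rangle$ the same sets show that $(F,W)$ is not a UP-pair, because now $a^2\in W$. In general, for $W=\langle a^n\rangle$, $n\ge2$, the graph $\Gamma$ is a cycle of length $n$, all components of $\Pi$ are cycles, and both (P1) and the conclusion fail (Example~\ref{ex:pairs}).
\end{example}

The example assumed $A,R\subset T_W$, whereas Definition~\ref{def:pair} allows arbitrary finite subsets of $F$. The following lemma, proved in Section~\ref{sec:local}, closes this gap.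

\begin{lemma}[localization]\label{lem:local}
Let $F$ be a free group of finite rank with Cayley tree $T$, let $W\le F$, and let $T_W\subseteq T$ be a nonempty $W$-invariant subtree that is a subgraph. If $A,R\subset F$ are finite sets with $|A|,|R|\ge2$ that satisfy \textup{(H)}, then there is $y\in F$ with $Ay\cup Ry\subset T_W$.
\end{lemma}

\begin{proof}[Proof of Proposition~\ref{prop:criterion}]
Suppose that $A,B\subset F$ are finite and nonempty, $AB\not\subseteq W$, and no element of $AB\setminus W$ is uniquely represented. Then $A$ and $R=B^{-1}$ satisfy (H).

\emph{Neither $A$ nor $R$ lies in a single right coset of $W$.} We use only that $W$ is UP, as a subgroup of $F$. Suppose that $R=W_0\beta_0$ with $W_0\subseteq W$. Put $A'=A\beta_0^{-1}$. Then $AB=A'W_0^{-1}$, and representations correspond bijectively. As $AB\not\subseteq W$, some left coset $hW\neq W$ meets $A'$. A product $\alpha'w^{-1}$ with $\alpha'\in A'$, $w\in W_0$ lies in $hW$ exactly when $\alpha'\in hW$. The subsets $h^{-1}(A'\cap hW)$ and $W_0^{-1}$ of $W$ have a uniquely represented product $u$, and $hu\notin W$ is uniquely represented in $AB$, a contradiction. Suppose that $A=W_0\alpha_0$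 with $W_0\subseteq W$. Put $B'=\alpha_0B$, so $AB=W_0B'$. Some right coset $Wh\ne W$ meets $B'$, a product $w\beta'$ lies in $Wh$ exactly when $\beta'\in Wh$, and a uniquely represented product $u$ of $W_0$ and $(B'\cap Wh)h^{-1}$ gives the uniquely represented element $uh\notin W$, again a contradiction.

\emph{Projection to $\Gamma$.} In particular $|A|,|R|\ge2$. By Lemmas~\ref{lem:subtree} and~\ref{lem:local} we may replace $A,R$ by $Ay,Ry$ and assume $A,R\subset T_W$; this preserves (H) and the statement just proved. Let $I=\varphi(A)$ and $J=\varphi(R)$. Then $|I|,|J|\ge2$ by Lemma~\ref{lem:subtree}(2). We show that every $(i,j)\in I\times J$ with $i\neq j$ has a partner, which contradicts (P2).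

Write $i=\varphi(\alpha)$, $j=\varphi(\beta)$ with $\alpha\in A$, $\beta\in R$. Then $\alpha\beta^{-1}\notin W$, and (H) gives $g\ne1$ with $\alpha g\in A$, $\beta g\in R$. The geodesics $[\alpha,\alpha g]$ and $[\beta,\beta g]$ lie in the subtree $T_W$. By Lemma~\ref{lem:subtree}(1), the reduced word of $g$ is read in $\Gamma$ by a path through the vertices $\varphi(\alpha p)$ and by a path through the vertices $\varphi(\beta p)$, where $p$ runs through the prefixes of $g$. Since $(\alpha p)(\beta p)^{-1}=\alpha\beta^{-1}\notin W$, we have $\varphi(\alpha p)\ne\varphi(\beta p)$ for all $p$. So $g$ is read by a path of positive length in $\Pi$ from $(i,j)$ to $(\varphi(\alpha g),\varphi(\beta g))\in I\times J$. The path does not backtrack, because a step followed by its reverse reads $v\bar v$. By (P1) its endpoints are distinct, so the endpoint is a partner of $(i,j)$.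
\end{proof}

\section{Localization in the Cayley tree}\label{sec:local}

We prove Lemma~\ref{lem:local}. The group $F$ acts on $T$ by left multiplication. The action is free on vertices and preserves the orientation of edges, so it is free on all points. Recall that each $g\neq1$ has an \emph{axis}: a line $L_g$, which is a subgraph of $T$, that $g$ translates by an integer $\|g\|>0$, and
\begin{equation}\label{eq:axis}
\rho(t,gt)=\|g\|+2\rho(t,L_g)\qquad\text{for all points } t .
\end{equation}
If $t'$ is the point of $L_g$ nearest to $t$, then $[t,gt]$ passes through $t'$ and $gt'$. A line that $g$ preserves and translates by a positive amount is $L_g$, and $fL_g=L_{fgf^{-1}}$. The subtree $T_W$ enters the proof through one property: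
\begin{equation}\label{eq:axesin}
L_w\subseteq T_W\qquad\text{for all } w\in W\setminus\{1\}.
\end{equation}
Indeed, for $t\in T_W$ the geodesic $[t,wt]\subseteq T_W$ contains $[t',wt']$, and the translates of $[t',wt']$ by $\langle w\rangle$ cover $L_w$.

\subsection*{Leaves and their directions}

For a point $t$, consider the finite sets $At$ and $Rt$ in $T$. Suppose that, seen from $\alpha t$, the rest of $At$ lies in one direction $\alpha\xi$, and that, seen from $\beta t$, the rest of $Rt$ lies in one direction $\beta\xi'$. If $\alpha g\in A$ and $\beta g\in R$ with $g\ne1$, then $gt$ lies in direction $\xi$ and in direction $\xi'$ from $t$. So if $\xi\neq\xi'$, condition (H) forces $\alpha\beta^{-1}\in W$. The difficulty is to find a point $t$ at which there are enough such pairs; from a badly placed $t$ all these directions are the same.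

Let $\Sigma\subset F$ be finite with $|\Sigma|\ge2$. For $\sigma\in\Sigma$ and a point $t$, let $\Delta_\Sigma(\sigma,t)$ be the set of directions at $t$ of the points $\sigma^{-1}\sigma't$, $\sigma'\in\Sigma\setminus\{\sigma\}$; these points differ from $t$ because the action is free. Call $\sigma$ a \emph{$t$-leaf} of $\Sigma$ \emph{with direction} $\xi$ if $\Delta_\Sigma(\sigma,t)=\{\xi\}$. Translating by $\sigma$, this says that $\sigma t$ is a leaf (an endpoint) of the convex hull of $\Sigma t$. If $\rho(\sigma t,\sigma't)=\operatorname{diam}\Sigma t$, then $\sigma$ and $\sigma'$ are $t$-leaves: a point $\sigma''t$ in a different direction from $\sigma t$ than $\sigma't$ would be farther from $\sigma' t$ by (T1). So there are at least two $t$-leaves. Let $\Xi_\Sigma(t)\neq\emptyset$ be the set of directions of $t$-leaves, call $t$ \emph{balanced} for $\Sigma$ if $|\Xi_\Sigma(t)|\ge2$, and let $K_\Sigma$ be the set of balanced points.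

\begin{example}\label{ex:axis}
Let $\Sigma=\{1,g\}$. Both elements are $t$-leaves, and their directions are those of $gt$ and $g^{-1}t$. On the axis these are opposite; off the axis both point toward it. So $K_\Sigma=L_g$, and $K_\Sigma$ is in general a substitute for the axis. Two sets need not have a common balanced point. In the free group on $a,b$ take $A=\{1,a\}$ and $R=\{1,ba\bar b\}$. The lines $K_A=L_a$ and $K_R=bL_a$ are disjoint and are joined by the edge $[1,b]$. At an interior point $t$ of this edge, $\Xi_A(t)$ is the direction toward $1$ and $\Xi_R(t)$ is the direction toward $b$, so the two sets are disjoint. Lemma~\ref{lem:goodpoint} shows that one of these two situations always occurs.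
\end{example}

\begin{lemma}\label{lem:moving}
Let $\sigma\in\Sigma$ and let $t$ be a point of $T$.
\begin{enumerate}
\item Let $t'\neq t$, let $\zeta$ be the direction of $t'$ from $t$ and $\zeta'$ the direction of $t$ from $t'$. If $\zeta\notin\Delta_\Sigma(\sigma,t)$, then $\Delta_\Sigma(\sigma,t')=\{\zeta'\}$.
\item If $\Delta_\Sigma(\sigma,t)=\{\xi\}$, then every point $t'\ne t$ in direction $\xi$ that is sufficiently close to $t$ is an interior point of an edge, and $\sigma$ is a $t'$-leaf whose direction points away from $t$.
\item If $\Xi_\Sigma(t)=\{\xi\}$ and $t'\neq t$ does not lie in direction $\xi$ from $t$, then $\Xi_\Sigma(t')$ consists of the direction of $t$ from $t'$. In particular $K_\Sigma$ lies in direction $\xi$ from $t$.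
\end{enumerate}
\end{lemma}

\begin{proof}
In (1) and (2) let $g=\sigma^{-1}\sigma'$ with $\sigma'\in\Sigma\setminus\{\sigma\}$ and $\eta=\rho(t,t')=\rho(gt,gt')$. We compare $[t',gt']$ with $[t',gt]$ by (T2).

(1) The point $gt$ does not lie in direction $\zeta$, so $t\in[t',gt]$ and $\rho(t',gt)=\eta+\rho(t,gt)$. The common initial segment of $[t',gt']$ and $[t',gt]$ has length
\[
\tfrac12\bigl(\rho(t',gt')+\rho(t',gt)-\eta\bigr)=\tfrac12\bigl(\rho(t',gt')+\rho(t,gt)\bigr)>0,
\]
and $[t',gt]$ starts in direction $\zeta'$.

(2) Let $\eta$ be smaller than the distance from $t$ to the next vertex in direction $\xi$ and smaller than $\frac12\rho(t,gt)$ for each of the finitely many $g$. Then $t'$ is an interior point of an edge, $t'\in[t,gt]$, and $\rho(t',gt)=\rho(t,gt)-\eta>0$. The common initial segment has length $\frac12\bigl(\rho(t',gt')+\rho(t,gt)-2\eta\bigr)>0$, and $[t',gt]$ starts in the direction away from $t$.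

(3) Let $\zeta,\zeta'$ be as in (1), so $\zeta\neq\xi$. If some $t'$-leaf $\sigma$ had a direction other than $\zeta'$, then (1) with $t$ and $t'$ interchanged would give $\Delta_\Sigma(\sigma,t)=\{\zeta\}$, so $\zeta\in\Xi_\Sigma(t)$, which is false.
\end{proof}

\begin{lemma}\label{lem:balanced}
The set $K_\Sigma$ is convex and nonempty.
\end{lemma}

\begin{proof}
A point $t\notin K_\Sigma$ on the geodesic between two points of $K_\Sigma$ sees them in different directions, which contradicts Lemma~\ref{lem:moving}(3). So $K_\Sigma$ is convex.

Let $Q=\{\sigma^{-1}\sigma':\sigma\ne\sigma'\in\Sigma\}$ and $f(t)=\operatorname{diam}\Sigma t=\max_{g\in Q}\rho(t,gt)$. We show that $f$ attains its infimum and that a point where it does is balanced. The first claim needs an argument, because the sublevel sets of $f$ may be unbounded; in Example~\ref{ex:axis}, $f$ is constant on $L_g$.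

Parametrize an edge by $u\in[0,1]$. Since $L_g$ is a subgraph, the edge either lies in $L_g$, or the distance to $L_g$ changes at unit speed along it. By \eqref{eq:axis}, $\rho(t,gt)$ is given on the edge by $n$, $n+2u$ or $n-2u$ with $n\in\mathbb Z$. Let the continuous function $f$ attain its minimum on the edge at $u_0$. If $u_0\in\{0,1\}$, the minimum is an integer. Otherwise consider the $g\in Q$ that attain the maximum at $u_0$. If one of them has slope $0$, the minimum is an integer. If not, both slopes $2$ and $-2$ occur, since otherwise $f$ would decrease on one side of $u_0$; then the minimum is $n+2u_0=n'-2u_0=\frac12(n+n')$. So the minimum of $f$ on every edge lies in $\frac12\mathbb Z_{\ge0}$. The set of these minima has a least element, and $f$ attains its infimum at some point $t$.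

Suppose that $\Xi_\Sigma(t)=\{\xi\}$. Let $Q_0=\{g\in Q:\rho(t,gt)=f(t)\}$. Choose $\eta>0$ smaller than the distance from $t$ to the next vertex in direction $\xi$, with $2\eta<f(t)$ and $2\eta<f(t)-\rho(t,gt)$ for all $g\in Q\setminus Q_0$, and let $t'$ be the point at distance $\eta$ from $t$ in direction $\xi$. Let $g=\sigma^{-1}\sigma'$ be any element of $Q_0$. Then $\rho(\sigma t,\sigma't)=\operatorname{diam}\Sigma t$, so $\sigma$ and $\sigma'$ are $t$-leaves, both with direction $\xi$. Hence $gt=\sigma^{-1}\sigma't$ and $g^{-1}t=\sigma'^{-1}\sigma t$ lie in direction $\xi$, and $t'\in[t,gt]\cap[t,g^{-1}t]$. So $t'$ and $gt'$ lie on $[t,gt]$, at distance $\eta$ from $t$ and from $gt$ respectively, and $\rho(t',gt')=f(t)-2\eta$. For $g\in Q\setminus Q_0$ we have $\rho(t',gt')\le\rho(t,gt)+2\eta<f(t)$. Thus $f(t')<f(t)$, a contradiction, and $t\in K_\Sigma$.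
\end{proof}

\begin{lemma}\label{lem:goodpoint}
Let $A,R\subset F$ be finite with $|A|,|R|\ge2$. There is a point $t$ such that
\[
\text{\textup{(i)}}\quad |\Xi_A(t)|\ge2 \text{ and } |\Xi_R(t)|\ge2,\qquad\text{or}\qquad \text{\textup{(ii)}}\quad \Xi_A(t)\cap\Xi_R(t)=\emptyset .
\]
\end{lemma}

\begin{proof}
A point of $K_A\cap K_R$ satisfies (i). Let $K_A\cap K_R=\emptyset$, and let $\gamma\colon[0,\ell]\to T$ be a geodesic with $\gamma(0)\in K_A$ and $\gamma(\ell)\in K_R$. At a point of $\gamma$, \emph{forward} and \emph{backward} denote the directions of $\gamma(\ell)$ and of $\gamma(0)$. Let $u_1=\sup\{u:\gamma(u)\in K_A\}$ and $t=\gamma(u_1)$. By convexity, $\gamma(u)\in K_A$ for $u<u_1$. We show that $t$ satisfies (ii).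

Suppose that $t\in K_A$. Then $t\notin K_R$, so $u_1<\ell$, and $\Xi_R(t)$ is the forward direction by Lemma~\ref{lem:moving}(3). If the forward direction lay in $\Xi_A(t)$, then by Lemma~\ref{lem:moving}(2) the forward direction would lie in $\Xi_A(t')$ for $t'=\gamma(u)$ with $u>u_1$ close to $u_1$. As $t'\notin K_A$, it would be the only element of $\Xi_A(t')$, and $K_A$ would lie in the forward direction from $t'$. But $\gamma(0)\in K_A$ lies backward.

Suppose that $t\notin K_A$. Then $u_1>0$, and $\Xi_A(t)$ is the backward direction by Lemma~\ref{lem:moving}(3). If the backward direction lay in $\Xi_R(t)$, then by Lemma~\ref{lem:moving}(2) the backward direction would lie in $\Xi_R(t')$ for $t'=\gamma(u)$ with $u<u_1$ close to $u_1$. As $t'\in K_A$, we have $t'\notin K_R$, so $K_R$ would lie in the backward direction from $t'$. But $\gamma(\ell)\in K_R$ lies forward.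
\end{proof}

\subsection*{Proof of Lemma~\ref{lem:local}}

Fix $t$ as in Lemma~\ref{lem:goodpoint}. ``Leaf'' means $t$-leaf of $A$ or of $R$, and $\xi(\sigma)$ is the direction of the leaf $\sigma$. By \eqref{eq:axesin}, a point lies in $T_W$ if it lies on the axis of an element of $W$, so we build such elements from leaves.

\emph{Step 1. If $\alpha\in A$, $\beta\in R$ are leaves with $\xi(\alpha)\neq\xi(\beta)$, then $\alpha\beta^{-1}\in W$.} Otherwise (H) gives $g\ne1$ with $\alpha g\in A$ and $\beta g\in R$, and the direction of $gt$ from $t$ is both $\xi(\alpha)$ and $\xi(\beta)$. This is the only use of (H).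

\emph{Step 2. If $\alpha\neq\alpha'$ in $A$ and $\beta\neq\beta'$ in $R$ are leaves with $\xi(\alpha')\ne\xi(\beta)$ and $\xi(\beta')\neq\xi(\alpha)$, then $\alpha t\in T_W$.} Put $g=\alpha^{-1}\alpha'$ and $h=\beta^{-1}\beta'$. From $t$, the points $gt$, $g^{-1}t$, $ht$, $h^{-1}t$ lie in the directions $\xi(\alpha)$, $\xi(\alpha')$, $\xi(\beta)$, $\xi(\beta')$. Concatenate the translates of $[t,gt]\cup[gt,ght]$ by the powers of $gh$. Up to translation there are two junctions. At $gt$, the direction back to $t=g(g^{-1}t)$ is $g\,\xi(\alpha')$, and the direction on to $g(ht)$ is $g\,\xi(\beta)$. At $ght$, the direction back to $gt=gh(h^{-1}t)$ is $gh\,\xi(\beta')$, and the direction on to $gh(gt)$ is $gh\,\xi(\alpha)$. By hypothesis and (T3), the concatenation is a line through $t$ that $gh$ translates by a positive amount. So $gh\neq1$ and $t\in L_{gh}$. Then $\alpha t$ lies on the axis of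
\[
\alpha\,gh\,\alpha^{-1}=(\alpha'\beta^{-1})(\alpha\beta'^{-1})^{-1},
\]
which belongs to $W$ by Step~1, and \eqref{eq:axesin} gives $\alpha t\in T_W$.

\emph{Step 3. Every leaf $\alpha\in A$ has $\alpha t\in T_W$.} We find $\alpha',\beta,\beta'$ as in Step~2. In case (ii), any leaf $\alpha'\neq\alpha$ of $A$ and any two leaves $\beta\ne\beta'$ of $R$ will do. In case (i), choose a leaf $\alpha'$ with $\xi(\alpha')\neq\xi(\alpha)$. If $\xi(\alpha)\in\Xi_R(t)$, take $\beta$ with $\xi(\beta)=\xi(\alpha)$ and $\beta'$ with $\xi(\beta')\neq\xi(\alpha)$. If $\xi(\alpha)\notin\Xi_R(t)$, take $\beta$ with $\xi(\beta)\neq\xi(\alpha')$ and any leaf $\beta'\ne\beta$.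

\emph{Conclusion.} Condition (H) and the alternatives (i), (ii) are symmetric in $A$ and $R$, so also $\beta t\in T_W$ for every leaf $\beta\in R$. The convex hulls of $At$ and $Rt$ are finite trees, hence the convex hulls of their leaves, and $T_W$ is convex. So $At\cup Rt\subset T_W$. If $t$ is a vertex, put $y=t$. Otherwise let $y$ be an endpoint of the edge that contains $t$. For $\sigma\in A\cup R$, the subgraph $T_W$ contains the interior point $\sigma t$ of an edge, hence the whole edge and its endpoint $\sigma y$. \qed

\section{The pair graph of $\Gamma$}\label{sec:check}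

We return to $F$, $W$ and $\Gamma$ of Section~\ref{sec:group} and verify (P1) and (P2). The pair graph has $110$ vertices, but it is governed by a single relation on the ten letters. Write $v\rightsquigarrow w$, and call $w$ a \emph{successor} of $v$, if $(v,w)=(x_k,x_{k+1})$ or $(v,w)=(\bar x_k,\bar x_{k+1})$ for some $k$. These twelve \emph{arrows} form two hexagons,
\[
a\rightsquigarrow b\rightsquigarrow c\rightsquigarrow\bar a\rightsquigarrow d\rightsquigarrow e\rightsquigarrow a,
\qquad
\bar a\rightsquigarrow \bar b\rightsquigarrow \bar c\rightsquigarrow a\rightsquigarrow \bar d\rightsquigarrow \bar e\rightsquigarrow \bar a ,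
\]
and $v\rightsquigarrow w$ if and only if $\bar v\rightsquigarrow\bar w$. By the definition of $\Gamma$, the steps that read a letter $w$ are
\[
\mathrm{out}\colon\ *\text{ to } w,\qquad \mathrm{in}\colon\ \bar w \text{ to } *,\qquad \mathrm{across}_v\colon\ \bar v\text{ to } v\quad\text{for each } v\rightsquigarrow w .
\]

\begin{lemma}\label{lem:components}
For each letter $v$ let $C_v$ be the tree that consists of a central edge $(*,\bar v)-(v,*)$ and, for each successor $w$ of $v$, the edges $(w,v)-(*,\bar v)$ and $(v,*)-(\bar v,\bar w)$. Let $C'$ be the edge $(c,\bar e)-(\bar c,e)$ and $C''$ the edge $(\bar e,c)-(e,\bar c)$. The components of $\Pi$ with more than one vertex are the ten trees $C_v$ and $C'$, $C''$. In particular \textup{(P1)} holds.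
\end{lemma}

For example, $C_b$ is the path $(c,b)-(*,\bar b)-(b,*)-(\bar b,\bar c)$, and $C_a$ has the central edge $(*,\bar a)-(a,*)$ with $(b,a),(\bar d,a)$ attached to $(*,\bar a)$ and $(\bar a,\bar b),(\bar a,d)$ attached to $(a,*)$.

\begin{proof}
We list the ordered pairs of distinct steps that read the same letter $w$; here $v\rightsquigarrow w$.
\[
\begin{array}{ll|ll}
(\mathrm{out},\mathrm{in}) & (*,\bar w)\text{ to }(w,*) & (\mathrm{in},\mathrm{out}) & (\bar w,*)\text{ to }(*,w)\\
(\mathrm{out},\mathrm{across}_v) & (*,\bar v)\text{ to }(w,v) & (\mathrm{in},\mathrm{across}_v) & (\bar w,\bar v)\text{ to }(*,v)\\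
(\mathrm{across}_v,\mathrm{in}) & (\bar v,\bar w)\text{ to }(v,*) & (\mathrm{across}_v,\mathrm{out}) & (\bar v,*)\text{ to }(v,w)
\end{array}
\]
In each row, the step on the right for $w,v$ is the reverse of the step on the left for $\bar w,\bar v$. So the left column lists each of these edges of $\Pi$ once: ten central edges, and for each of the twelve arrows $v\rightsquigarrow w$ two edges of $C_v$. There remain the pairs $(\mathrm{across}_v,\mathrm{across}_{v'})$ with $v\neq v'$. They require $w$ to be a successor of two letters, so $w=a$ or $w=\bar a$, and up to reversal $w=a$, $\{v,v'\}=\{\bar c,e\}$. This gives $C'$ and $C''$. The total $10+24+2=36$ agrees with the count $4\cdot3+4\cdot(3\cdot 2)$ from \eqref{eq:edges}.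

It remains to see that the twelve trees are disjoint and that the vertices listed in each are distinct. The pairs $(v,*)$ and $(*,\bar v)$ occur only in $C_v$. An arrow $v\rightsquigarrow w$ contributes the pair $(w,v)$ to $C_v$ and the pair $(v,w)$ to $C_{\bar v}$, and all $*$-free vertices of the $C_v$ arise in this way. The twelve arrows join twelve different unordered pairs of letters, none of which is $\{c,\bar e\}$ or $\{\bar c,e\}$. So each $*$-free pair occurs at most once.
\end{proof}

Call distinct vertices $i,j$ of $\Gamma$ \emph{linked} if $(i,j)$ is not an isolated vertex of $\Pi$. A pair with a partner is linked. By Lemma~\ref{lem:components}, two letters are linked if and only if they are joined by an arrow or form one of the pairs $\{c,\bar e\}$, $\{\bar c,e\}$; see Figure~\ref{fig:links}. The links are invariant under $v\mapsto\bar v$, so five columns describe them all: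
\begin{equation}\label{eq:links}
\begin{array}{c|c|c|c|c|c}
\text{letter} & a & b & c & d & e\\ \hline
\text{letters linked to it} & b,\ \bar c,\ \bar d,\ e & a,\ c & \bar a,\ b,\ \bar e & \bar a,\ e & a,\ \bar c,\ d
\end{array}
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[vx/.style={circle,draw,inner sep=1pt,minimum size=16pt,font=\small}]
\node[vx] (a) at (0,0) {$a$};       \node[vx] (A) at (6,0) {$\bar a$};
\node[vx] (b) at (2,1.5) {$b$};     \node[vx] (c) at (4,1.5) {$c$};
\node[vx] (D) at (2,0.5) {$\bar d$};\node[vx] (E) at (4,0.5) {$\bar e$};
\node[vx] (e) at (2,-0.5) {$e$};    \node[vx] (d) at (4,-0.5) {$d$};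
\node[vx] (C) at (2,-1.5) {$\bar c$};\node[vx] (B) at (4,-1.5) {$\bar b$};
\foreach \p/\q in {a/b,b/c,c/A,A/d,d/e,e/a,A/B,B/C,C/a,a/D,D/E,E/A}
  \draw[->] (\p) -- (\q);
\draw[dashed] (c) -- (E);
\draw[dashed] (e) -- (C);
\end{tikzpicture}
\caption{Links between the ten vertices of $\Gamma$ other than $*$. Two letters are linked, that is, they form a non-isolated vertex of the pair graph $\Pi$, exactly when they are joined here. Solid arrows are the relation $v\rightsquigarrow w$; the dashed links come from the two edges $c\to\bar c$ and $\bar e\to e$ of $\Gamma$ labeled $a$.}
\label{fig:links}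
\end{figure}

We need five facts. By the symmetry $v\mapsto\bar v$, half of the cases of (L1)--(L4) suffice, and these are read off from \eqref{eq:links}.
\begin{itemize}
\item[(L1)] The letters $v$ and $\bar v$ are not linked.
\item[(L2)] If $v\rightsquigarrow w$, then $v$ and $\bar w$ are distinct and not linked. For the first hexagon the pairs are $\{a,\bar b\}$, $\{b,\bar c\}$, $\{c,a\}$, $\{\bar a,\bar d\}$, $\{d,\bar e\}$, $\{e,\bar a\}$.
\item[(L3)] If $u\rightsquigarrow v\rightsquigarrow w$, then $u$ and $w$ are distinct and not linked. For $v=b,c,d,e$ the pairs are $\{a,c\}$, $\{b,\bar a\}$, $\{\bar a,e\}$, $\{d,a\}$, and for $v=a$ they are $\{e,b\}$, $\{e,\bar d\}$, $\{\bar c,b\}$, $\{\bar c,\bar d\}$.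
\item[(L4)] Only $a$ and $\bar a$ have two successors, and for $u\in\{a,\bar a\}$ the only letter that is equal or linked to both successors of $u$ is $u$. For $u=a$ the successors are $b$ and $\bar d$, and $\{b,a,c\}\cap\{\bar d,a,\bar e\}=\{a\}$.
\item[(L5)] The letters $c$ and $e$ are not linked.
\end{itemize}

\begin{lemma}\label{lem:P2}
The graph $\Gamma$ satisfies \textup{(P2)}.
\end{lemma}

\begin{proof}
Suppose that $|I|,|J|\ge2$ and that every $(i,j)\in I\times J$ with $i\neq j$ has a partner. Then
\begin{equation}\label{eq:linked}
\text{any } i\in I \text{ and } j\in J \text{ are equal or linked.}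
\end{equation}
As in Example~\ref{ex:triangle}, we cross a pair with its partner to violate \eqref{eq:linked}.

\emph{Step 1: $*\notin I\cup J$.} Transposition interchanges $I$ and $J$, so it suffices to exclude $*\in J$. Suppose that $*\in J$, and let $u\in I$ be a letter. The partner of $(u,*)$ lies in $C_u$. It is not $(*,\bar u)$, for then $\bar u\in J$, and \eqref{eq:linked} contradicts (L1). It is not $(\bar u,\bar v)$ with $u\rightsquigarrow v$, for then $\bar v\in J$, and \eqref{eq:linked} contradicts (L2). So it is $(v,u)$ with $u\rightsquigarrow v$. We have shown that every letter $u\in I$ lies in $J$ and has a successor in $I$. Such a letter exists because $|I|\ge2$. Applying this to $u$ and then to its successor $v\in I$, we obtain $u\rightsquigarrow v\rightsquigarrow w$ with $w\in I$ and $u\in J$, and \eqref{eq:linked} contradicts (L3).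

\emph{Step 2.} Since $|I|,|J|\ge2$, there is $(i,j)\in I\times J$ with $i\neq j$. This pair and its partner are two $*$-free vertices of one component. If the component is $C'$, then $c\in I$ and $e\in J$; if it is $C''$, then $e\in I$ and $c\in J$. Both contradict (L5). So the component is $C_v$ for some letter $v$, and there are three cases. If the two vertices are $(w,v)$ and $(\bar v,\bar w')$ with successors $w,w'$ of $v$, then $\bar v\in I$ and $v\in J$, contrary to (L1). If they are $(w,v)$ and $(w',v)$, then $I$ contains both successors of $v$; a letter $j'\in J\setminus\{v\}$ is equal or linked to both, contrary to (L4). If they are $(\bar v,\bar w)$ and $(\bar v,\bar w')$, then $J$ contains both successors of $\bar v$; a letter $i'\in I\setminus\{\bar v\}$ is equal or linked to both, contrary to (L4).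
\end{proof}

\begin{remark}\label{rem:four}
For the shorter sequence $(a,b,\bar a,c)$, both $a\rightsquigarrow b$ and $\bar b\rightsquigarrow a$ would be arrows. Then $a$ and $\bar b$ would be linked, (L2) would fail, and Step~1 would break down.
\end{remark}

Proposition~\ref{prop:criterion} and Lemmas~\ref{lem:basis}, \ref{lem:components} and~\ref{lem:P2} give the result of this section.

\begin{corollary}\label{cor:FW}
The pair $(F,W)$ is a UP-pair.
\end{corollary}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $G$ act on its Bass--Serre tree $\mathcal T$. The action has no inversions, since it never maps a vertex $gE$ to a vertex $g'F_s$. Vertex stabilizers are conjugates of the free groups $E$ and $F_s$, so they are UP. Let $\delta$ be the edge from $gE$ to $gF_s$. Conjugation by $g^{-1}$ maps $(G_v,G_\delta)$ to $(E,E)$ if $v=gE$, and to $(F_s,W_s)\cong(F,W)$ if $v=gF_s$. The first is a UP-pair vacuously and the second by Corollary~\ref{cor:FW}. By Theorem~\ref{thm:tree}, $G$ is UP. The set $M$ is given by Proposition~\ref{prop:M}.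
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:supplement}]
(1) The set $M$ generates $G$, because it contains all $z_i$ and $x_{s,k}=(x_{s,k}s)s^{-1}$. Let $\psi\colon G\to H$ be a homomorphism to a diffuse group, and suppose that $|\psi(M)|\ge2$. Let $q$ be an extremal element of $\psi(M)$ and $M_q=M\cap\psi^{-1}(q)\neq\emptyset$. If $\alpha\in M_q$ and $g\alpha,g^{-1}\alpha\in M$, then $\psi(g)q$ and $\psi(g)^{-1}q$ lie in $\psi(M)$, so $\psi(g)=1$ and $g\alpha,g^{-1}\alpha\in M_q$. Thus $M_q$ is closed under the moves in \eqref{eq:moves}. If $x_{s,k}s\in M_q$, then the third row, applied repeatedly, puts all $x_{s,l}s$ and all $\tau_{s,l}$ in $M_q$, and one of the $\tau_{s,l}$ is $1$. If $s\in M_q$, then $x_{s,1}s\in M_q$ by the second row. So $1\in M_q$ in every case. The first row then gives $S\subseteq M_q$, and the second and third rows give $M_q=M$. This contradicts $|\psi(M)|\ge2$. Hence $\psi(M)=\{\psi(1)\}=\{1\}$, and $\psi$ is trivial. Left-orderable groups are diffuse, which gives the second claim. If the finitely generated abelian group $G/[G,G]$ were infinite, then $G$ would map onto the left-orderable group $\mathbb Z$.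

(2) Let $A,B\subset K\times G$ be finite and nonempty, and let $k=k_1k_2$ be uniquely represented in the product of the projections of $A$ and $B$ to $K$. The sets $A_1=\{g:(k_1,g)\in A\}$ and $B_1=\{g:(k_2,g)\in B\}$ are finite and nonempty; let $g=g_1g_2$ be uniquely represented in $A_1B_1$. In any representation of $(k,g)$ in $AB$ the first coordinates are $k_1,k_2$, and then the second coordinates are $g_1,g_2$. So $K\times G$ is UP. The set $\{1\}\times M$ has at least two elements and no extremal element, by the moves $(1,g)$ with $g$ as in \eqref{eq:moves}, so $K\times G$ is not diffuse.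
\end{proof}

\begin{thebibliography}{9}

\bibitem{Gardam}
Giles Gardam, \emph{A counterexample to the unit conjecture for group rings}, arXiv:2102.11818 (2021).

\end{thebibliography}
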